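\title{$d$-maximal $2$-groups of arbitrarily large nilpotency class}

\begin{abstract}
A finite group is $d$-maximal if it needs exactly $d$ generators and each of its proper subgroups needs fewer. For all $c\ge 1$ and $d\ge 2^{c-1}+c-1$ we construct a metabelian $d$-maximal $2$-group of nilpotency class exactly $c$, so the class of $d$-maximal $2$-groups is unbounded. We also show that $d$-maximality of a $2$-group $G$ can be read off from $G/\gamma_3(G)$, we describe the lower central series of a $d$-maximal $2$-group, and we prove that the largest class of a metabelian $d$-maximal $2$-group lies between $\lfloor\log_2 d\rfloor$ and $3+\lfloor\log_2(d-1)\rfloor$.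
\end{abstract}

\section{Introduction}

For a finite group $G$ let $d(G)$ be the minimum number of generators of $G$. A subgroup can need more generators than the whole group: the wreath product $C_2\wr C_4$ has two generators and contains $C_2^4$. Let $d$ be a positive integer. A finite group $G$ is \emph{$d$-maximal} if $d(G)=d$ and $d(H)<d$ for every proper subgroup $H$ of $G$.

Among $2$-groups, these are the minimal obstructions to the property that every subgroup is generated by fewer than $d$ elements. Indeed, let $H$ be a $2$-group that is minimal with $d(H)\ge d$. A subgroup $M$ of index $2$ has $d(M)<d$, so $d(H)\le d(M)+1\le d$, and $H$ is $d$-maximal.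

The group $C_2^d$ is $d$-maximal, and it is the only abelian $d$-maximal $2$-group (Lemma~\ref{lem:basic}). The quaternion group $Q_8$ is $2$-maximal of class $2$, because its proper subgroups are cyclic. The familiar $2$-groups of large class fail: a dihedral or generalized quaternion group of order $2^n\ge16$ contains the group of the same type of order $2^{n-1}$, which again needs two generators. For an odd prime $p$, every $d$-maximal $p$-group has nilpotency class at most $2$ (Laffey). Minh constructed a $4$-maximal $2$-group of class $3$ and order $2^8$, and the $d$-maximal $2$-groups known so far all have class at most $3$. One could therefore guess that the class is bounded for $p=2$ as well. The following question comes from the paper of Lucchini, Sabatini and Stanojkovski \cite{LSS}.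

\begin{quote}
\emph{Are there $d$-maximal $2$-groups of arbitrarily large nilpotency class? That is, does there exist, for every positive integer $c$, a positive integer $d$ and a $d$-maximal finite $2$-group of class at least $c$?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:main}
Let $k\ge1$. There is a finite metabelian $2$-group $G_k$ of class exactly $k+1$ which is $d$-maximal for $d=2^k+k$. Hence there are $d$-maximal $2$-groups of arbitrarily large class.
\end{theorem}

\begin{theorem}\label{thm:range}
For all $c\ge1$ and $d\ge2^{c-1}+c-1$ there is a metabelian $d$-maximal $2$-group of class exactly $c$.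
\end{theorem}

The next theorem describes all $d$-maximal $2$-groups. We write $\gamma_1(G)=G$, $\gamma_{i+1}(G)=[\gamma_i(G),G]$ for the lower central series, $\Phi(G)$ for the Frattini subgroup, and $X^m$ for the subgroup generated by the $m$-th powers of the elements of a subgroup $X$. A $2$-group $X$ is \emph{powerful} if $X'\le X^4$.

\begin{theorem}\label{thm:structure}
Let $G$ be a finite $2$-group with $d=d(G)\ge1$. Then $G$ is $d$-maximal if and only if $G/\gamma_3(G)$ is $d$-maximal. If so, then $G'=\Phi(G)$ and
\[
\gamma_{i+1}(G)=\gamma_i(G)^2\quad(i\ge2),\qquad \gamma_{j+2}(G)=\Phi(G)^{2^j}\quad(j\ge0).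
\]
In particular $\Phi(G)$ is powerful, and $G$ has class $c$ if and only if $\exp\Phi(G)=2^{c-1}$.
\end{theorem}

Thus $d$-maximality is decided in the quotient of class $2$, and large class means exactly that $\Phi(G)$ has large exponent. In Theorem~\ref{thm:main} the number of generators is exponential in the class. For metabelian groups this cannot be avoided.

\begin{theorem}\label{thm:bound}
If $G$ is a metabelian $d$-maximal $2$-group of class $c\ge3$, then $2^{c-3}\le d(\Phi(G))\le d-1$. Consequently, for $d\ge2$, the maximal class $m(d)$ of a metabelian $d$-maximal $2$-group satisfies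
\[
\lfloor\log_2 d\rfloor\le m(d)\le 3+\lfloor\log_2(d-1)\rfloor .
\]
\end{theorem}

We make no claim about upper bounds for the class of non-metabelian $d$-maximal $2$-groups in terms of $d$.

One object drives both the construction and the bound. If $g^2=1$, then $(1-g)^2=2(1-g)$, so $\frac{1-g}{2}$ is an idempotent wherever it makes sense. In Section~\ref{sec:construction} these idempotents generate a ring that contains the group ring $\mathbb{Z}[C_2^k]$, and $G_k$ is built from the gap between the two rings. In Section~\ref{sec:bound} they reappear as partially defined operators on the dual of $\Phi(G)$. Section~\ref{sec:structure} proves Theorem~\ref{thm:structure}, which the construction does not use.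

\section{Generators and commutators in $2$-groups}\label{sec:prelim}

All groups called $2$-groups are finite. We write $x^y=y^{-1}xy$ and $[x,y]=x^{-1}y^{-1}xy$, so $x^y=x[x,y]$. The symbol $\dim$ denotes dimension over $\mathbb{F}_2$. We use the following textbook facts, in which $H$ is a $2$-group.

\begin{enumerate}
\item[(F1)] The Frattini subgroup $\Phi(H)$, the intersection of the maximal subgroups of $H$, equals $H^2$ and contains $H'$. It is the smallest normal subgroup with elementary abelian quotient, and $|H:\Phi(H)|=2^{d(H)}$. If $K\le H$, then $\Phi(K)\le\Phi(H)$, and $K\Phi(H)=H$ implies $K=H$. If $N\trianglelefteq H$, then $\Phi(H/N)=\Phi(H)N/N$.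
\item[(F2)] If $N\trianglelefteq H$, then $d(H)\le d(H/N)+\dim N/N^2[N,H]\le d(H/N)+d(N)$. Indeed, $H/N\Phi(H)$ has dimension $d(H/N)$, while $N\Phi(H)/\Phi(H)\cong N/(N\cap\Phi(H))$ and $N^2[N,H]\le N\cap\Phi(H)$.
\item[(F3)] If $H$ is abelian and $K\le H$, then $d(K)\le d(H)$.
\item[(F4)] If $M<N$ are normal subgroups of $H$, there is a normal subgroup $L$ of $H$ with $M\le L<N$ and $|N:L|=2$. A normal subgroup of order $2$ is central.
\item[(F5)] One has $[xy,z]=[x,z]^y[y,z]$ and $[x,yz]=[x,z][x,y]^z$, and $[\gamma_i(H),\gamma_j(H)]\le\gamma_{i+j}(H)$.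
\end{enumerate}

\begin{lemma}\label{lem:basic}
Let $G$ be a $d$-maximal $2$-group.
\begin{enumerate}
\item[(a)] If $N\trianglelefteq G$ and $N\le\Phi(G)$, then $G/N$ is $d$-maximal.
\item[(b)] If $G$ is abelian, then $G\cong C_2^d$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (F1), $\Phi(G/N)=\Phi(G)/N$, so $d(G/N)=d$. A proper subgroup of $G/N$ has the form $H/N$ with $H<G$, and $d(H/N)\le d(H)<d$.

(b) The group $G$ is a direct product of $d$ nontrivial cyclic groups, so the elements of order at most $2$ form a subgroup isomorphic to $C_2^d$. This subgroup cannot be proper.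
\end{proof}

\section{Lattices over $\mathbb{Z}[C_2^k]$ and the groups $G_k$}\label{sec:construction}

\subsection{Split extensions}

To prove that a group $G$ is $d$-maximal one must control all of its subgroups. This is feasible when $G$ has a normal subgroup $B$ such that $B$ and $G/B$ are abelian and $d(G)=d(B)+d(G/B)$. Then (F2) and (F3) give $d(H)\le d(G)$ for every subgroup $H$, and equality is a rigid condition.

Let $E=\langle e_1\rangle\times\dots\times\langle e_k\rangle\cong C_2^k$ with $k\ge1$ act on a finite abelian $2$-group $B$, written additively. In $B\rtimes E$ we have $x^{g}=gx$ and, since $B$ is abelian,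
\begin{equation}\label{eq:comm}
[x,bg]=(g-1)x\qquad(x,b\in B,\ g\in E).
\end{equation}
Call a subgroup $C\le B$ \emph{admissible} if $(1-g)C\subseteq 2C$ for all $g\in E$. Such a $C$ is $E$-invariant, because $gx=x-(1-g)x$, and $E$ acts trivially on $C/2C$.

\begin{proposition}\label{prop:criterion}
Suppose that $B$ itself is admissible. Let $r=d(B)$ and $G=B\rtimes E$. Then $\Phi(G)=2B$ and $d(G)=r+k$. Moreover, $G$ is $(r+k)$-maximal if and only if no proper admissible subgroup $C<B$ has $d(C)=r$.
\end{proposition}

\begin{proof}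
Since $E$ acts trivially on $B/2B$, the quotient $G/2B\cong B/2B\times E$ is elementary abelian of rank $r+k$. Hence $\Phi(G)\le 2B$, and $2B\le\Phi(G)$ because $2B$ consists of squares. This proves the first assertion.

If $C<B$ is admissible with $d(C)=r$, the first assertion applied to $C$ shows that the proper subgroup $C\rtimes E$ needs $r+k$ generators.

Conversely, assume that there is no such $C$, and let $H\le G$ have $d(H)\ge r+k$. Put $H_0=H\cap B$. Then $H/H_0\cong HB/B$ is elementary abelian of some rank $e\le k$, and (F2), (F3) give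
\[
r+k\le d(H)\le e+\dim H_0/(2H_0+[H_0,H])\le e+d(H_0)\le k+r .
\]
Equality holds throughout. So $e=k$, that is, $HB=G$; also $d(H_0)=r$ and $[H_0,H]\le 2H_0$. Given $g\in E$, there is $b\in B$ with $bg\in H$, and \eqref{eq:comm} gives $(g-1)H_0\subseteq[H_0,H]\subseteq 2H_0$. Thus $H_0$ is admissible with $d(H_0)=r$. By assumption $H_0=B$, and $H=HB=G$.
\end{proof}

For the dihedral group with $B=\mathbb{Z}/2^n$, $n\ge2$, and $e_1=-1$, the criterion fails because of $C=2B$. We need a module $B$ in which every proper subgroup either loses rank or fails to be admissible. Both conditions become transparent after lifting $B$ to a lattice, where division by $2$ is unambiguous.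

\begin{lemma}\label{lem:lift}
Let $E$ act on a free abelian group $L$ of finite rank $r$ with $(1-g)L\subseteq 2L$ for all $g\in E$, and put $\tau_g=\frac{1-g}{2}\in\operatorname{End}(L)$. Let $R\le 2L$ be an $E$-invariant subgroup such that $B=L/R$ is a finite $2$-group. Then $B$ is admissible and $d(B)=r$. If $R\le\tilde C\le L$, then $C=\tilde C/R$ is admissible with $d(C)=r$ if and only if $\frac12R\subseteq\tilde C$ and $\tau_g\tilde C\subseteq\tilde C$ for all $g\in E$.
\end{lemma}

\begin{proof}
The group $\tilde C$ has finite index in $L$, so it is free abelian of rank $r$ and $|\tilde C/2\tilde C|=2^r$. Since $C/2C\cong\tilde C/(2\tilde C+R)$, we have $d(C)=r$ if and only if $R\subseteq2\tilde C$, that is, $\frac12R\subseteq\tilde C$. In that case the preimage of $2C$ in $L$ is $2\tilde C$, so $C$ is admissible if and only if $(1-g)\tilde C\subseteq2\tilde C$ for all $g$, that is, $\tau_g\tilde C\subseteq\tilde C$. The case $\tilde C=L$ gives the assertion about $B$.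
\end{proof}

By Proposition~\ref{prop:criterion} and Lemma~\ref{lem:lift}, the group $(L/R)\rtimes E$ is $(r+k)$-maximal if and only if $\frac12R$ generates $L$ under the operators $\tau_g$. In the dihedral example $L=\mathbb{Z}$, the operators are $0$ and $1$, and $\frac12R=2^{n-1}\mathbb{Z}$ generates only itself. To obtain large class we want $\frac12R$ to be $E$-invariant, deep inside $L$, and still to generate $L$. So we start from a single element $1$, impose no relation on its $E$-orbit, so that $\frac12R=\mathbb{Z}[E]$, and let $L$ be what the $\tau_g$ generate from it inside $\mathbb{Q}[E]$.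

\subsection{The construction}

Let $\Lambda=\mathbb{Z}[E]\subset\mathbb{Q}[E]$ and $X=\operatorname{Hom}(E,\{\pm1\})$, a group of order $2^k$. For $\chi\in X$ put
\[
\varepsilon_\chi=2^{-k}\sum_{g\in E}\chi(g)\,g .
\]
Reindexing the sum gives $g\varepsilon_\chi=\chi(g)\varepsilon_\chi$ for $g\in E$. The orthogonality relations for characters then give $\varepsilon_\chi^2=\varepsilon_\chi$, $\varepsilon_\chi\varepsilon_\psi=0$ for $\chi\ne\psi$, and $\sum_\chi\varepsilon_\chi=1$. So the $\varepsilon_\chi$ form a basis of $\mathbb{Q}[E]$ in which multiplication is coordinatewise, and $g\in E$ has coordinates $(\chi(g))_{\chi\in X}$. Let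
\[
\mathfrak{M}=\bigoplus_{\chi\in X}\mathbb{Z}\varepsilon_\chi ,
\]
the ring of elements with integer coordinates. It contains $\Lambda$. We define
\[
B=\mathfrak{M}/2\Lambda,\qquad G_k=B\rtimes E,
\]
with $E$ acting by multiplication. The operator $\tau_g$ is multiplication by the element $\tau_g=\frac{1-g}{2}$ of $\mathbb{Q}[E]$.

\begin{example}[$k=1$]\label{ex:k1}
Let $E=\langle e\rangle$. Then $\mathfrak{M}=\mathbb{Z}^2$, $1=(1,1)$, $e=(1,-1)$, and $\Lambda=\{(a,b):a\equiv b \bmod 2\}$ has index $2$, so $|B|=2\cdot4=8$. The images $u,v$ of $(1,0),(0,1)$ generate $B$ and have order $4$, and $2u=2v$ because $(2,-2)=2e\in2\Lambda$. The element $e$ fixes $u$ and inverts $v$. So $G_1$ is the central product of $\langle u\rangle\cong C_4$ and $\langle v,e\rangle\cong D_8$, of order $16$ and class $2$, with $d(G_1)=3$. The only lattices between $\Lambda$ and $\mathfrak{M}$ are these two, and $\Lambda$ is not $\tau_e$-stable because $\tau_e\cdot1=(0,1)\notin\Lambda$. In group terms, $\Lambda/2\Lambda\cong C_2\times C_2$ has full rank, but $e$ swaps its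 basis $1,e$, and $(\Lambda/2\Lambda)\rtimes E\cong D_8$ needs only two generators. Hence $G_1$ is $3$-maximal.
\end{example}

\begin{example}[$k=2$]\label{ex:k2}
Let $E=\langle a,b\rangle$. Then $\mathfrak{M}=\mathbb{Z}^4$, and $\Lambda$ is spanned by
\[
1=(1,1,1,1),\quad a=(1,-1,1,-1),\quad b=(1,1,-1,-1),\quad ab=(1,-1,-1,1).
\]
These four vectors are orthogonal of length $2$, so $|\mathfrak{M}:\Lambda|=16$, $|B|=2^8$ and $|G_2|=2^{10}$. A lattice that contains $1$ and is stable under $\tau_a$ and $\tau_b$ contains
\[
1=(1,1,1,1),\quad \tau_a=(0,1,0,1),\quad \tau_b=(0,0,1,1),\quad \tau_a\tau_b=(0,0,0,1),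
\]
and these vectors form a basis of $\mathbb{Z}^4$. Hence $G_2$ is $6$-maximal. For $\varepsilon=(0,0,0,1)$ we have $(1-a)\varepsilon=2\varepsilon$. By \eqref{eq:comm}, the commutator $[\varepsilon,a,a]$ is the image of $4\varepsilon=1-a-b+ab$, which is not in $2\Lambda$. So $G_2$ has class at least $3$. Two divisions by $2$ are needed to reach $\tau_a\tau_b$ from $1$, and this is what keeps $4\varepsilon$ outside $2\Lambda$.
\end{example}

\begin{lemma}\label{lem:ring}
\begin{enumerate}
\item[(i)] $2^k\mathfrak{M}\subseteq\Lambda\subseteq\mathfrak{M}$.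
\item[(ii)] $\tau_g\in\mathfrak{M}$ for all $g\in E$; hence $(1-g)\mathfrak{M}\subseteq2\mathfrak{M}$.
\item[(iii)] $\mathfrak{M}$ is generated as a ring by $1$ and $\tau_{e_1},\dots,\tau_{e_k}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $2^k\varepsilon_\chi=\sum_g\chi(g)g\in\Lambda$ and $g=\sum_\chi\chi(g)\varepsilon_\chi\in\mathfrak{M}$.

(ii) The coordinates $\frac{1-\chi(g)}{2}$ of $\tau_g$ are $0$ or $1$.

(iii) Expanding the product gives $\prod_{j=1}^k\frac{1+\chi(e_j)e_j}{2}=2^{-k}\sum_g\chi(g)g=\varepsilon_\chi$, and each factor is $\tau_{e_j}$ or $1-\tau_{e_j}$.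
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:ring}(i) and (ii), Lemma~\ref{lem:lift} applies to $L=\mathfrak{M}$, $R=2\Lambda$ and $r=2^k$. So $B$ is an admissible finite abelian $2$-group with $d(B)=2^k$, and $G=G_k$ is a metabelian $2$-group with $d(G)=2^k+k$ by Proposition~\ref{prop:criterion}.

Let $C=\tilde C/2\Lambda$ be an admissible subgroup of $B$ with $d(C)=2^k$. By Lemma~\ref{lem:lift}, $\Lambda\subseteq\tilde C$ and $\tau_g\tilde C\subseteq\tilde C$ for all $g$. By Lemma~\ref{lem:ring}(iii), $\mathfrak{M}\tilde C\subseteq\tilde C$. Since $1\in\Lambda\subseteq\tilde C$, we get $\tilde C=\mathfrak{M}$ and $C=B$. By Proposition~\ref{prop:criterion}, $G$ is $(2^k+k)$-maximal.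

It remains to compute the class. Let $I$ be the augmentation ideal of $\Lambda$, the additive span of the elements $1-g$. By \eqref{eq:comm}, $[Y,G]=IY$ for every $E$-invariant subgroup $Y\le B$. The quotient $G/IB\cong B/IB\times E$ is abelian, so $\gamma_2(G)=IB$, and by induction $\gamma_{m+1}(G)=I^mB$ for $m\ge1$. Now $(1-g)\varepsilon_\chi$ equals $2\varepsilon_\chi$ if $\chi(g)=-1$ and $0$ otherwise, and the first case occurs for some $g$ exactly when $\chi\ne1$. By induction,
\[
I^m\mathfrak{M}=\bigoplus_{\chi\ne1}2^m\mathbb{Z}\varepsilon_\chi\qquad(m\ge1).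
\]
Hence $\gamma_{m+1}(G)=1$ if and only if $2^m\varepsilon_\chi=2^{m-k}\sum_g\chi(g)g$ lies in $2\Lambda$ for all $\chi\ne1$. Such $\chi$ exist because $k\ge1$, and the condition says that $2^{m-k}$ is an even integer, that is, $m\ge k+1$. So $G$ has class exactly $k+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
If $c=1$, take $C_2^d$. If $c\ge2$, let $n=d-(2^{c-1}+c-1)\ge0$, $T=C_2^n$ and $G=G_{c-1}\times T$. This group is metabelian of class $c$, and $\Phi(G)=G^2=\Phi(G_{c-1})$, so $d(G)=d(G_{c-1})+n=d$. Let $H\le G$ with $d(H)\ge d$. Since $G/T\cong G_{c-1}$ is $d(G_{c-1})$-maximal, (F2) gives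
\[
d\le d(H)\le d(HT/T)+d(H\cap T)\le d(G_{c-1})+n=d .
\]
Equality forces $HT=G$ and $H\cap T=T$, so $H=G$.
\end{proof}

The range in Theorem~\ref{thm:range} is not the exact one: $Q_8$ has $c=2$ and $d=2<3$, and Minh's group has $c=3$ and $d=4<6$.

\begin{remark}
The construction uses $p=2$ in an essential way. Let $p$ be odd and let $g\ne1$ be an automorphism of a lattice $L$ with $(1-g)L\subseteq pL$. Write $g=1+p^aN$ with $a\ge1$ and $N\notin p\operatorname{End}(L)$. The binomial expansion gives $g^p\equiv1+p^{a+1}N \pmod{p^{a+2}}$, so $g^p\ne1$. Thus in the analogue of Lemma~\ref{lem:lift} the group $C_p^k$ acts trivially, and only abelian groups arise. For $p=2$ and $a=1$ one has $g^2=1+4N+4N^2$, which equals $1$ whenever $-N$ is an idempotent.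
\end{remark}

\section{The lower central series of a $d$-maximal $2$-group}\label{sec:structure}

Let $G$ be a $2$-group with $d=d(G)\ge1$. Write $\Phi=\Phi(G)$ and $\gamma_i=\gamma_i(G)$, and put
\[
P=[\Phi,G]\,\Phi^2 .
\]
This is the smallest normal subgroup of $G$ modulo which $\Phi$ is central and elementary abelian, and $\gamma_3=[G',G]\le P\le\Phi$. By Lemma~\ref{lem:basic}(a),
\begin{equation}\label{eq:chain}
G\text{ is $d$-maximal}\ \Longrightarrow\ G/\gamma_3\text{ is $d$-maximal}\ \Longrightarrow\ G/P\text{ is $d$-maximal}.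
\end{equation}
We derive everything from the weakest of these three conditions. It first yields two relations near the top of $G$. These relations alone determine the lower central series, and the series then bounds $d(H)$ for every subgroup $H$.

\begin{lemma}\label{lem:top}
If $G/P$ is $d$-maximal, then $G'=\Phi$ and $\gamma_3=\Phi^2=P$.
\end{lemma}

\begin{proof}
\emph{First, $G'=\Phi$.} We have $P\le G'\Phi^2\le\Phi$, so the abelian group $G/G'\Phi^2$ is $d$-maximal by Lemma~\ref{lem:basic}(a), and elementary abelian by Lemma~\ref{lem:basic}(b). Hence $\Phi=G'\Phi^2$. Since $\Phi^2$ is the Frattini subgroup of $\Phi$, (F1) gives $G'=\Phi$.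

\emph{Second, $P=\gamma_3$.} Now $[\Phi,G]=\gamma_3$. In $G/\gamma_3$ the subgroup $\Phi/\gamma_3$ is central and generated by commutators $[x,y]$. By (F5), $[x,y]^2\equiv[x^2,y]\equiv1$ modulo $\gamma_3$, because $x^2\in\Phi$. So $\Phi^2\le\gamma_3$ and $P=\gamma_3$.

\emph{Third, $P=\Phi^2$.} Here information about $G/P$ must control the layer just below $P$. Suppose that $\Phi^2<P$. By (F4) there is $N\trianglelefteq G$ with $\Phi^2\le N<P$ and $|P:N|=2$. Let $\bar G=G/N$ and $\bar\Phi=\Phi/N=\Phi(\bar G)$. Then $\bar\Phi$ is elementary abelian, and $Z=[\bar\Phi,\bar G]=[\Phi,G]N/N=P/N$ is central of order $2$. We test maximality on the centralizer $C=C_{\bar G}(\bar\Phi)$: what it loses at the top of $\bar G$ it regains inside $\bar\Phi$. The subgroup $C$ is proper because $Z\ne1$, and $\bar\Phi\le C$ because $\bar\Phi$ is abelian. Put $\Phi_0=\bar\Phi\cap Z(\bar G)$, which contains $Z$.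

Since $Z$ is central, (F5) shows that $(x,g)\mapsto[x,g]$ is a bilinear map $\bar\Phi\times\bar G\to Z$. Its left and right kernels are $\Phi_0$ and $C$. It induces a nondegenerate pairing of the $\mathbb{F}_2$-spaces $\bar\Phi/\Phi_0$ and $\bar G/C$, so $|\bar\Phi:\Phi_0|=|\bar G:C|$.

Let $x\in C$ and $g\in\bar G$. The element $[x,g]$ lies in $\bar\Phi$, so it commutes with $x$ and has order at most $2$. Thus $[x^2,g]=[x,g]^x[x,g]=[x,g]^2=1$. Hence $x^2\in\Phi_0$, so $\Phi(C)\le\Phi_0$ and $\Phi(C/Z)\le\Phi_0/Z$. Therefore
\[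
2^{d(C/Z)}\ge|C:\Phi_0|=|C:\bar\Phi|\,|\bar\Phi:\Phi_0|=|C:\bar\Phi|\,|\bar G:C|=|\bar G:\bar\Phi|=2^d .
\]
But $C/Z$ is a proper subgroup of $\bar G/Z\cong G/P$, which is $d$-maximal. This is a contradiction.
\end{proof}

\begin{lemma}\label{lem:series}
Suppose that $G'=\Phi$ and $\gamma_3=\Phi^2$. Then:
\begin{enumerate}
\item[(a)] $\gamma_{i+1}=\gamma_i^2$ for $i\ge2$;
\item[(b)] for $i\ge2$, the rule $x\gamma_{i+1}\mapsto x^2\gamma_{i+2}$ defines a surjective homomorphism $\sigma_i\colon\gamma_i/\gamma_{i+1}\to\gamma_{i+1}/\gamma_{i+2}$;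
\item[(c)] $\gamma_{j+2}=\Phi^{2^j}$ for $j\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We use induction on $i$; the case $i=2$ is the hypothesis. Let $i\ge3$ and $\gamma_i=\gamma_{i-1}^2$. By (F5), for $l\ge1$ and $g\in G$ the map $y\mapsto[y,g]\gamma_{l+2}$ is a homomorphism from $\gamma_l$ to the abelian group $\gamma_{l+1}/\gamma_{l+2}$, and the images of these maps generate that group.

Take $l=i-1$. The group $\gamma_i/\gamma_{i+1}$ is generated by the classes of the elements $[y,g]$ with $y\in\gamma_{i-1}$, and $[y,g]^2\equiv[y^2,g]\equiv1$ modulo $\gamma_{i+1}$ because $y^2\in\gamma_i$. Hence $\gamma_i^2\le\gamma_{i+1}$.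

Take $l=i$. Since $\gamma_i$ is generated by the squares $x^2$ with $x\in\gamma_{i-1}$, the group $\gamma_{i+1}/\gamma_{i+2}$ is generated by the classes of the elements $[x^2,g]$. With $z=[x,g]\in\gamma_i$ we have $[x^2,g]=z^xz=z[z,x]z$, and $[z,x]\in\gamma_{2i-1}\le\gamma_{i+2}$ because $i\ge3$. So $[x^2,g]\equiv z^2$ modulo $\gamma_{i+2}$, and $\gamma_{i+1}\le\gamma_i^2\gamma_{i+2}$. Thus in the nilpotent group $G/\gamma_i^2$ the terms $i+1$ and $i+2$ of the lower central series coincide, so they are trivial. Hence $\gamma_{i+1}\le\gamma_i^2$.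

(b) For $x,y\in\gamma_i$ we have $(xy)^2=x^2y^xy=x^2y^2[y,x]^y$, and $[y,x]\in\gamma_{2i}\le\gamma_{i+2}$ because $i\ge2$. So $x\mapsto x^2\gamma_{i+2}$ is a homomorphism $\gamma_i\to\gamma_{i+1}/\gamma_{i+2}$. By (a), it kills $\gamma_{i+1}$ since $\gamma_{i+1}^2=\gamma_{i+2}$, and it is onto since $\gamma_i^2=\gamma_{i+1}$.

(c) By (a), $\Phi^{2^j}\le\gamma_{j+2}$. The composite $\sigma_{j+1}\cdots\sigma_2$ is surjective and sends $x\gamma_3$ to $x^{2^j}\gamma_{j+3}$, so $\gamma_{j+2}=\Phi^{2^j}\gamma_{j+3}$. Since $\Phi^{2^{j'}}\le\Phi^{2^j}$ for $j'\ge j$, repeated substitution gives $\gamma_{j+2}=\Phi^{2^j}\gamma_{j+n}$ for all $n\ge3$, and $\gamma_{j+n}=1$ for large $n$.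
\end{proof}

A subgroup $H$ can lie deep in $G$, where $G/\gamma_3$ does not see it. The squaring maps remove this difficulty. An element of $H$ in layer $i$ either lies in $\ker\sigma_i$, or its square is a nontrivial element of layer $i+1$ coming from $\Phi(H)$, which cancels its contribution to $d(H)$. Since the $\sigma_i$ are surjective, their kernels have total dimension $\dim\gamma_2/\gamma_3$.

\begin{lemma}\label{lem:count}
Suppose that $G'=\Phi$ and $\gamma_3=\Phi^2$. Then $d(H)\le d(H\Phi/\gamma_3)$ for every $H\le G$.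
\end{lemma}

\begin{proof}
Let $K=\Phi(H)\le\Phi=\gamma_2$ and $U_1=H\Phi/\Phi$. For $i\ge2$ let $U_i$ and $K_i$ be the images of $H\cap\gamma_i$ and $K\cap\gamma_i$ in $\gamma_i/\gamma_{i+1}$, which is an $\mathbb{F}_2$-space by Lemma~\ref{lem:series}(a). Then $|H|=\prod_{i\ge1}|U_i|$ and $|K|=\prod_{i\ge2}|K_i|$. If $x\in H\cap\gamma_i$ with $i\ge2$, then $x^2\in K\cap\gamma_{i+1}$, so $\sigma_i(U_i)\subseteq K_{i+1}$. Therefore
\begin{align*}
d(H)&=\dim U_1-\dim K_2+\sum_{i\ge2}(\dim U_i-\dim K_{i+1})\\
&\le\dim U_1-\dim K_2+\sum_{i\ge2}\dim(U_i\cap\ker\sigma_i)\le\dim U_1-\dim K_2+w,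
\end{align*}
where
\[
w=\sum_{i\ge2}\dim\ker\sigma_i=\sum_{i\ge2}\bigl(\dim\gamma_i/\gamma_{i+1}-\dim\gamma_{i+1}/\gamma_{i+2}\bigr)=\dim\gamma_2/\gamma_3 .
\]
The group $H\Phi/\gamma_3$ has order $2^{\dim U_1+w}$. Since $\Phi/\gamma_3$ is central and elementary abelian, $(hz)^2\equiv h^2$ modulo $\gamma_3$ for $h\in H$ and $z\in\Phi$. So the Frattini subgroup of $H\Phi/\gamma_3$ is $K\gamma_3/\gamma_3=K_2$, and $d(H\Phi/\gamma_3)=\dim U_1+w-\dim K_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
One direction of the equivalence is contained in \eqref{eq:chain}. Assume that $G/\gamma_3$ is $d$-maximal. Then $G/P$ is $d$-maximal by \eqref{eq:chain}, so Lemmas~\ref{lem:top} and~\ref{lem:series} give $G'=\Phi$ and the two displayed formulas. If $H<G$, then $H\Phi<G$ by (F1), so $d(H)\le d(H\Phi/\gamma_3)<d$ by Lemma~\ref{lem:count}. Thus $G$ is $d$-maximal. Next, $\Phi'=[\gamma_2,\gamma_2]\le\gamma_4=\Phi^4$. Finally, $G\ne1$, so its class is the least $c\ge1$ with $\gamma_{c+1}=\Phi^{2^{c-1}}=1$, that is, the least $c\ge1$ such that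 $\exp\Phi$ divides $2^{c-1}$.
\end{proof}

\begin{remark}\label{rem:D16}
The relations in Theorem~\ref{thm:structure} do not imply $d$-maximality. In the dihedral group of order $16$ with rotation subgroup $\langle\rho\rangle$ we have $G'=\Phi=\langle\rho^2\rangle$, $\gamma_3=\langle\rho^4\rangle=\Phi^2$ and $\gamma_4=1$. But $G/\gamma_3\cong D_8$ contains $C_2\times C_2$ and is not $2$-maximal.
\end{remark}

\section{A logarithmic bound for metabelian groups}\label{sec:bound}

By Theorem~\ref{thm:structure}, large class means that $\Phi(G)$ has large exponent. We must show that this forces $\Phi(G)$ to have large rank. The starting point is that the behavior seen in Remark~\ref{rem:D16} never occurs in a $d$-maximal group.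

\begin{lemma}\label{lem:C4}
If $G$ is a $d$-maximal $2$-group, then $\Phi(G)$ is not cyclic of order $4$.
\end{lemma}

\begin{proof}
Suppose that $\Phi=\Phi(G)=\langle z\rangle\cong C_4$, so $|G|=2^{d+2}$. By Theorem~\ref{thm:structure}, $[\Phi,G]=\gamma_3(G)=\Phi^2=\langle z^2\rangle\ne1$. Since $\operatorname{Aut}(C_4)\cong C_2$, the centralizer $C=C_G(z)$ has index $2$, and each $t\in G\setminus C$ inverts $z$. For such $t$ the element $t^2\in\Phi$ commutes with $t$, so $t^2\in\langle z^2\rangle$.

Let $\bar G=G/\langle z^2\rangle$. It is $d$-maximal by Lemma~\ref{lem:basic}(a), it has order $2^{d+1}$, and $|\Phi(\bar G)|=2$. Fix $t\in G\setminus C$. For $u\in C$ both $t$ and $tu$ lie outside $C$, so $\bar t^{\,2}=(\bar t\bar u)^2=1$, and $\bar t$ inverts $\bar u$. Thus inversion is an automorphism of $\bar C$, and $\bar C$ is abelian, of order $2^d$. Squaring is a homomorphism $\bar C\to\Phi(\bar G)$, so its kernel $\bar D$ has order at least $2^{d-1}$. The involution $\bar t\notin\bar C$ centralizes $\bar D$, so $\bar D\times\langle\bar t\rangle$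 is elementary abelian of rank at least $d$. It is a proper subgroup because $\Phi(\bar G)\ne1$. This contradicts the $d$-maximality of $\bar G$.
\end{proof}

\subsection{Halving operators on the dual group}

Let $G$ be a metabelian $d$-maximal $2$-group of class $c\ge3$, and put $s=c-2\ge1$. By Theorem~\ref{thm:structure}, $A=\Phi(G)=G'$ is abelian; we write it additively. Moreover $\exp A=2^{s+1}$ and $[A,G]=2A$. Since $A$ is abelian, which is the only use of the metabelian hypothesis, $V=G/A\cong C_2^d$ acts on $A$ by conjugation. Let $v_1,\dots,v_d$ be a basis of $V$. Then $(1-v_j)A\subseteq2A$.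

We would like to use $\frac{1-v_j}{2}$ as in Section~\ref{sec:construction}, but an element of $2A$ has many halves in $A$. Duality moves the ambiguity to a place where it is harmless. Let $\hat A=\operatorname{Hom}(A,\mathbb{Q}/\mathbb{Z})$. Recall that $\hat A\cong A$, and that $\hat A[2]=\{\theta:2\theta=0\}$ consists of the homomorphisms that vanish on $2A$, so $\dim\hat A[2]=d(A)$. The group $V$ acts on $\hat A$ by $(v\theta)(a)=\theta(va)$. If $\theta\in\hat A[2]$, then $((1-v_j)\theta)(a)=\theta((1-v_j)a)=0$. So $1-v_j$ kills $\hat A[2]$, and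
\[
\delta_j\colon 2\hat A\to\hat A,\qquad\delta_j(2\theta)=(1-v_j)\theta,
\]
is a well-defined homomorphism. Each application of a $\delta_j$ uses up one factor $2$, so we record divisibility by putting
\[
S_i=\hat A[2]\cap2^i\hat A,\qquad \hat A[2]=S_0\supseteq S_1\supseteq S_2\supseteq\cdots .
\]

\begin{lemma}\label{lem:delta}
\begin{enumerate}
\item[(a)] $\delta_j(S_{i+1})\subseteq S_i$ for $i\ge0$.
\item[(b)] On $4\hat A$ one has $\delta_i\delta_j=\delta_j\delta_i$ and $\delta_j^2=\delta_j$.
\item[(c)] There is no $f\in S_1$, $f\ne0$, with $\delta_jf\in\{0,f\}$ for all $j$.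
\item[(d)] There is no nonzero subspace $F\subseteq S_2$ with $\delta_jF\subseteq F$ for all $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x=2^{i+1}\theta\in\hat A[2]$, then $\delta_jx=2^i(1-v_j)\theta\in2^i\hat A$ and $2\delta_jx=(1-v_j)x=0$.

(b) We have $\delta_j(4\theta)=2(1-v_j)\theta$, so $\delta_i\delta_j(4\theta)=(1-v_i)(1-v_j)\theta$, which is symmetric in $i$ and $j$. For $i=j$ it equals $2(1-v_j)\theta=\delta_j(4\theta)$.

(c) Suppose that such an $f$ exists, and write $f=2\theta$. Then $\theta$ has order $4$ and $(1-v_j)\theta\in\{0,2\theta\}$, so $v_j\theta=\pm\theta$ for all $j$. Hence $M=\ker\theta$ is $V$-invariant, so normal in $G$, and $A/M\cong\theta(A)\cong C_4$. By Lemma~\ref{lem:basic}(a), $G/M$ is $d$-maximal with Frattini subgroup $A/M$, contrary to Lemma~\ref{lem:C4}.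

(d) By (b), the $\delta_j$ would be commuting idempotent endomorphisms of $F$. Then $F=\ker\delta_1\oplus\operatorname{im}\delta_1$, both summands are invariant under all $\delta_j$, and one of them is nonzero. Passing to that summand and repeating with $\delta_2,\dots,\delta_d$, we reach a nonzero subspace on which each $\delta_j$ is $0$ or the identity. This contradicts (c).
\end{proof}

Choose $\theta_0\in\hat A$ of order $2^{s+1}$ and put $\lambda=2^s\theta_0$, a nonzero element of $S_s$. The smallest informative case is $c=4$, $s=2$. By Lemma~\ref{lem:delta}(c) there is $j$ with $\delta_j\lambda\notin\{0,\lambda\}$, so $\lambda$ and $\delta_j\lambda$ are independent in $\hat A[2]$ and $d(A)\ge2=2^{c-3}$. In general, applying the $\delta_j$ repeatedly to $\lambda$ produces a new vector at each of the first $s-1$ steps, but this only gives a bound linear in $s$. The exponential bound comes from the fact that one new word of length $s-1$ forces all of its subwords to be independent.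

\subsection{Counting independent words}

For $T\subseteq\{1,\dots,d\}$ with $|T|\le s$ put
\[
\lambda_T=2^{s-|T|}\prod_{j\in T}(1-v_j)\,\theta_0,\qquad\text{so that }\lambda_\emptyset=\lambda .
\]
If $|T|\le s-1$, then $\lambda_T\in2\hat A$ and $\delta_j\lambda_T=2^{s-|T|-1}(1-v_j)\prod_{i\in T}(1-v_i)\theta_0$. This is $\lambda_{T\cup\{j\}}$ when $j\notin T$, and it is $\lambda_T$ when $j\in T$, because $(1-v_j)^2=2(1-v_j)$. In both cases
\begin{equation}\label{eq:words}
\delta_j\lambda_T=\lambda_{T\cup\{j\}}\qquad(|T|\le s-1).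
\end{equation}
With Lemma~\ref{lem:delta}(a) and induction on $|T|$, this gives $\lambda_T\in S_{s-|T|}$.

\begin{lemma}\label{lem:independent}
$\dim\hat A[2]\ge2^{s-1}$.
\end{lemma}

\begin{proof}
For $s=1$ this holds because $\lambda\ne0$. Let $s\ge2$, and for $t\le s$ let $F_t$ be the span of the $\lambda_T$ with $|T|\le t$. Then $0\ne F_{s-2}\subseteq S_2$, and $\delta_jF_{s-2}\subseteq F_{s-1}$ by \eqref{eq:words}. By Lemma~\ref{lem:delta}(d), $F_{s-1}\ne F_{s-2}$.

Put $\omega(T)=\sum_{j\in T}2^j$, and write $T\prec T'$ if $|T|<|T'|$, or if $|T|=|T'|$ and $\omega(T)<\omega(T')$. Distinct sets have distinct $\omega$, so $\prec$ is a total order. Call a set $T$ with $|T|\le s-1$ \emph{new} if $\lambda_T$ is not in the span of the $\lambda_{T'}$ with $T'\prec T$. If no set of size $s-1$ were new, induction along $\prec$ would place every $\lambda_T$ with $|T|=s-1$ in $F_{s-2}$. So there is a new set $W$ with $|W|=s-1$.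

We claim that every $R\subseteq W$ is new. Suppose that $\lambda_R=\sum_{T\prec R}c_T\lambda_T$, and let $Q=W\setminus R$. Apply the operators $\delta_j$, $j\in Q$, one after another. All sets that occur have size at most $|R|+|Q|=s-1$, so \eqref{eq:words} applies at each step and gives
\[
\lambda_W=\sum_{T\prec R}c_T\,\lambda_{T\cup Q}.
\]
For each $T\prec R$ we have $T\cup Q\prec W$. If $|T|<|R|$ or $T\cap Q\ne\emptyset$, then $|T\cup Q|<|R|+|Q|=|W|$. Otherwise $|T\cup Q|=|W|$ and $\omega(T\cup Q)=\omega(T)+\omega(Q)<\omega(R)+\omega(Q)=\omega(W)$. Thus $W$ is not new, a contradiction.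

The $2^{s-1}$ vectors $\lambda_R\in\hat A[2]$ with $R\subseteq W$ are linearly independent: in a nontrivial relation, the $\prec$-largest set $R$ that occurs would not be new.
\end{proof}

The argument stops at words of length $s-1$ because Lemma~\ref{lem:delta}(b) is available only on $4\hat A$.

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
By Lemma~\ref{lem:independent}, $2^{c-3}=2^{s-1}\le\dim\hat A[2]=d(\Phi(G))$, and $d(\Phi(G))\le d-1$ because $\Phi(G)$ is a proper subgroup of $G$.

Let $d\ge2$. If $c\ge3$, then $2^{c-3}\le d-1$ gives $c\le3+\lfloor\log_2(d-1)\rfloor$, and this inequality also holds for $c\le2$. For the lower bound put $c=\lfloor\log_2d\rfloor\ge1$. Then $c-1\le2^{c-1}$, so $2^{c-1}+c-1\le2^c\le d$, and Theorem~\ref{thm:range} applies.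
\end{proof}

\begin{remark}
For $G_k$, of class $c=k+1$, we have $\Phi(G_k)=2B\cong\mathfrak{M}/\Lambda$. Since $g\equiv1$ modulo $2\mathfrak{M}$ for all $g\in E$, we get $\Lambda+2\mathfrak{M}=\mathbb{Z}\cdot1+2\mathfrak{M}$, so $d(\Phi(G_k))=2^k-1=2^{c-1}-1$. Thus the inequality $2^{c-3}\le d(\Phi(G))$ cannot be improved by a factor of $4$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{LSS}
Andrea Lucchini, Luca Sabatini and Mima Stanojkovski,
\emph{On finite $d$-maximal groups},
arXiv:2305.16254 (2023).

\end{thebibliography}
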